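\title{The second row of the Betti table of $\mathbb{P}^1\times\mathbb{P}^1$ is not asymptotically normal}

\begin{abstract}
Embed $\mathbb{P}^1\times\mathbb{P}^1$ in $\mathbb{P}^r$ by the complete linear series of $\mathcal{O}(d_1,d_2)$, fix $d_1\ge 2$ and let $d_2\to\infty$. We show that the graded Betti numbers in the row $q=2$ do not approach a normal distribution for any $d_1\geq 2$: across the window of width $\sqrt r$ around $r/2$ they change by a factor of at least $e^{\sigma\sqrt{d_2}}$. We also determine the leading asymptotics of both rows of the Betti table and show that the row $q=1$ is asymptotically normal for every $d_1\ge2$. The proof realizes the entries of the second row as spaces of sections of filtered vector bundles on the second factor, and plays a degree bound for these bundles against the stability of Koszul cycles under contraction.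
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The question}
Let $k$ be a field of characteristic $0$ and let $d_1,d_2$ be positive integers. The complete linear series of $L=\mathcal{O}(d_1,d_2)$ embeds $X=\mathbb{P}^1\times\mathbb{P}^1$ in $\mathbb{P}^r$, where $r=(d_1+1)(d_2+1)-1$. Let $S$ be the homogeneous coordinate ring of $\mathbb{P}^r$ and let $R=\bigoplus_{m\ge0}H^0(X,L^{m})$ be the homogeneous coordinate ring of the image, a graded $S$-module. The \emph{graded Betti numbers}
\[
\beta_{p,p+q}=\dim_k\operatorname{Tor}^S_p(R,k)_{p+q}=\dim_k K_{p,q}\bigl(\mathbb{P}^1\times\mathbb{P}^1,\mathbf{0};(d_1,d_2)\bigr)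
\]
count the generators of degree $p+q$ of the $p$-th module in the minimal free resolution of $R$. The \emph{$q$-th row} of the Betti table is the sequence $p\mapsto\beta_{p,p+q}$. Apart from $\beta_{0,0}=1$, only the rows $q=1$ and $q=2$ can be nonzero, and the resolution has length $r-2$ (Section~\ref{sec:koszul}).

The Betti numbers are the homology dimensions of a Koszul complex whose terms $\bigwedge^pH^0(X,L)\otimes R_q$ have dimension $\binom{r+1}{p}\dim R_q$. Binomial coefficients are bell-shaped: by the de Moivre--Laplace theorem, if $u_m$ are integers, then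
\begin{equation}\label{eq:DML}
\frac{u_m-m/2}{\sqrt m/2}\to a\qquad\text{implies}\qquad \binom{m}{u_m}\Big/\binom{m}{\lfloor m/2\rfloor}\to e^{-a^2/2}\qquad(m\to\infty).
\end{equation}
One may ask whether a row of the Betti table inherits this shape. The following definition follows Ein, Erman and Lazarsfeld.

\begin{definition}\label{def:normal}
Fix $d_1$. The $q$-th row \emph{approaches a normal distribution} as $d_2\to\infty$ if there is a function $F(d_2)$ such that, for every $a\in\mathbb{R}$ and every sequence of integers $p=p_{d_2}$ with $(p-\frac r2)/\frac{\sqrt r}{2}\to a$, one has $F(d_2)\,\beta_{p,p+q}\to e^{-a^2/2}$ as $d_2\to\infty$.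
\end{definition}

The definition sees only the \emph{central window} $p=r/2+O(\sqrt r)$, and since $F$ is free it sees only the ratios of the entries in that window, not their size. For $d_1=1$ the row $q=2$ is zero (Remark~\ref{rem:hyp}). For $d_1=2$, Bruce showed that the row $q=1$ approaches a normal distribution and the row $q=2$ does not. The following question is posed in \cite{BCEGLY}.

\begin{quote}
\emph{Does there exist $d_1\ge2$ such that the Betti numbers in the row $q=2$ approach a normal distribution as $d_2\to\infty$?}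
\end{quote}

From now on we write $d=d_1\geq 2$, which is fixed, and $N=d_2\to\infty$. The support of the second row suggests that the answer could be yes. We shall see in Corollary~\ref{cor:support} that $\beta_{p,p+2}=0$ for $p\le 2N+1$ and $\beta_{p,p+2}\ne0$ for $2N+2d-2\le p\le r-2$, while the center is $r/2=(d+1)N/2+d/2$. For $d=2$ the row therefore vanishes on the whole central window, and for $d=3$ it vanishes on the left half. For $d\ge4$ this obstruction disappears: the row is nonzero throughout the window, and its support fills a fraction $\frac{d-1}{d+1}$ of the interval $[0,r]$, which is close to $1$ when $d$ is large.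

\subsection*{Results}
The answer is nevertheless no.

\begin{theorem}\label{thm:main}
Let $d\ge2$, let $a<a'$ be real numbers, and let $p=p_N$, $p'=p'_N$ be integers with $(p-\frac r2)/\frac{\sqrt r}2\to a$ and $(p'-\frac r2)/\frac{\sqrt r}2\to a'$. Then there is $\sigma>0$ such that
\[
\beta_{p,p+2}\le e^{-\sigma\sqrt N}\,\beta_{p',p'+2}\qquad\text{for }N\gg0 .
\]
Consequently there is no $d_1\ge2$ for which the row $q=2$ approaches a normal distribution.
\end{theorem}

The second theorem describes both rows on the scale $p\sim r$. Put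
\[
n=(d+1)N,\qquad c=r-2=n+d-2,
\]
and for $\theta\in(0,1)$ let
\[
\Psi(\theta)=d-1-2d\theta+(d+1)\theta^d,\qquad \Phi(\theta)=(1-\theta)^{1-d}\,\Psi(\theta).
\]
The polynomial $\Psi$ is strictly convex on $[0,1]$, with $\Psi(0)=d-1>0$, $\Psi(1)=0$ and $\Psi'(1)=d(d-1)>0$. It is negative just to the left of $1$ and has at most two zeros in $[0,1]$, so it has a unique zero $\theta_*\in(0,1)$, with $\Psi>0$ on $(0,\theta_*)$ and $\Psi<0$ on $(\theta_*,1)$. Since $2^d>d+1$ for $d\geq 2$,
\begin{equation}\label{eq:half}
\Psi(\tfrac12)=-1+(d+1)2^{-d}<0,\qquad\text{so}\qquad \theta_*<\tfrac12 .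
\end{equation}

\begin{theorem}\label{thm:asym}
Let $d\ge2$ and $N\to\infty$.
\begin{enumerate}
\item[(1)] Uniformly for $j/n$ in compact subsets of $(0,1)$,
\[
\beta_{r-2-j,\,r-j}=N\binom nj\Bigl(\max\{\Phi(j/n),0\}+o(1)\Bigr).
\]
\item[(2)] For every compact $\Theta\subset(\theta_*,1)$ there is $\sigma>0$ such that $\beta_{r-2-j,\,r-j}\le e^{-\sigma n}\binom nj$ for $j/n\in\Theta$ and $N\gg0$.
\item[(3)] The row $q=1$ approaches a normal distribution, with $F=1/\bigl(2N\binom{c}{\lfloor c/2\rfloor}\bigr)$. More generally, uniformly for $\theta=1-p/r$ in compact subsets of $(0,1)$,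
\[
\beta_{p,p+1}=N\binom cp\Bigl(\max\Bigl\{2d-\frac{d-1}{\theta},\ (d+1)\theta^{d-1}\Bigr\}+o(1)\Bigr).
\]
\end{enumerate}
\end{theorem}

The index $j=r-2-p$ reads the second row from right to left. Uniformly on compact ranges, the row has size $N\binom nj\Phi(j/n)$ for $p/r>1-\theta_*$ and is exponentially smaller than $\binom nj$ for $p/r<1-\theta_*$. By \eqref{eq:half} the central window always lies in the second range. For $d=2$ we have $\Psi=(1-\theta)(1-3\theta)$ and $\theta_*=1/3$; for $d=3$ we have $\Psi=2(1-\theta)(1-2\theta-2\theta^2)$ and $\theta_*=(\sqrt3-1)/2$. Since $\Psi\bigl(\frac{d-1}{2d}\bigr)>0$, we have $\frac{d-1}{2d}<\theta_*<\frac12$: the threshold approaches the center as $d$ grows but never reaches it. Note that part (2) alone does not answer the question, because a small row could still be bell-shaped after normalization. Theorem~\ref{thm:main} needs a comparison of two small numbers with each other, and for this we prove a decay estimate that holds step by step in $j$.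

\subsection*{The method}
By duality, $\beta_{r-2-j,r-j}$ is the dimension $h_j$ of a space $Z_j$ of Koszul cycles, and contraction with linear forms maps $Z_{j+1}$ into $Z_j$ (Section~\ref{sec:koszul}). We write $Z_j=H^0(\mathbb{P}^1,E_j)$ for a bundle $E_j$ on the second factor, filtered with $d-1$ graded pieces, each a sum of line bundles of one degree; $N\binom nj\Phi(j/n)$ is the leading term of $\chi(E_j)$ (Section~\ref{sec:bundles}). In the interesting range the low pieces have negative degree and the high pieces positive degree. The subsheaf generated by the global sections has nonnegative degree, so it must favor the high pieces; stability under contraction forces it to fill the low pieces at least as densely as the high ones, up to a shift of $j$ (Sections~\ref{sec:densities} and~\ref{sec:submodules}). When $\Phi<0$ these demands are compatible only if the density drops by a fixed factor under each bounded shift of $j$. Section~\ref{sec:d3} shows this for $d=3$ and Section~\ref{sec:decay} in general; Sections~\ref{sec:proofmain}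 and~\ref{sec:proofasym} derive the two theorems.

\subsection*{Conventions}
We assume $N\ge d$. The constants implicit in $O(\cdot)$ depend only on $d$ and on the compact set under discussion. We let $T=k[x,y]$, so that $T_m=H^0(\mathbb{P}^1,\mathcal{O}(m))$ is the space of binary forms of degree $m$ (zero for $m<0$), and we put $U=T_d$ and $V=U\otimes T_N=H^0(X,L)$, so $\dim V=r+1$ and $S=\operatorname{Sym}V$. Exterior powers $\bigwedge^u$ with $u<0$ are zero, and $\binom mu=0$ unless $0\le u\le m$.

\section{The second row as a space of Koszul cycles}\label{sec:koszul}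

\subsection*{Duality}
For a graded $S$-module $A$, the space $\operatorname{Tor}_j^S(A,k)_{j+m}$ is the homology in the middle of
\[
\textstyle\bigwedge^{j+1}V\otimes A_{m-1}\xrightarrow{\ \partial\ }\bigwedge^jV\otimes A_m\xrightarrow{\ \partial\ }\bigwedge^{j-1}V\otimes A_{m+1},
\]
where $\partial(v_1\wedge\dots\wedge v_j\otimes\gamma)=\sum_u(-1)^{u-1}v_1\wedge\dots\widehat{v_u}\dots\wedge v_j\otimes v_u\gamma$. For $A=R$ and the row $q=2$ this is a quotient of two large spaces. Passing to the canonical module turns the last row into the first one, where the homology is a kernel. Let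
\[
A_m=H^0(X,\omega_X\otimes L^m)=T_{md-2}\otimes T_{mN-2},\qquad g=\dim A_1=(d-1)(N-1),
\]
\[
Z_j=\ker\bigl(\partial:\textstyle\bigwedge^jV\otimes A_1\to\bigwedge^{j-1}V\otimes A_2\bigr),\qquad h_j=\dim Z_j .
\]

\begin{proposition}\label{prop:duality}
\begin{enumerate}
\item[(a)] $\beta_{p,p}=0$ for $p\ge1$, and $\beta_{p,p+q}=0$ for $q\ge3$.
\item[(b)] $\beta_{c-j,\,c-j+2}=h_j$ for $0\le j\le c$.
\item[(c)] For $1\le p\le c+1$,
\begin{equation}\label{eq:euler}
\beta_{p,p+1}-h_{c+1-p}=c\binom cp-g\binom c{p-1}-\binom c{p+1}.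
\end{equation}
\end{enumerate}
\end{proposition}

\begin{proof}
Multiplication $T_a\otimes T_b\to T_{a+b}$ is surjective for $a,b\geq 0$, so $R$ is a quotient of $S$ with $R_0=k$ and $R_1=V$. The map $\bigwedge^pV\otimes R_0\to\bigwedge^{p-1}V\otimes R_1$ is then the one in the Koszul complex of $S$ itself, which is injective for $p\ge1$. This gives $\beta_{p,p}=0$.

Let $\mathfrak m$ be the irrelevant ideal of $S$. Recall that $H^0_{\mathfrak m}(R)$ and $H^1_{\mathfrak m}(R)$ are the kernel and cokernel of $R\to\bigoplus_{m\in\mathbb{Z}}H^0(X,L^m)$, and that $H^{i+1}_{\mathfrak m}(R)_m=H^i(X,L^m)$ for $i\ge1$. The map is an isomorphism by definition of $R$. By the K\"unneth formula $H^1(X,L^m)$ is a sum of two products of an $H^0$ and an $H^1$ of the line bundles $\mathcal{O}(md)$, $\mathcal{O}(mN)$ on $\mathbb{P}^1$; for $m\ge0$ the $H^1$ factors vanish and for $m<0$ the $H^0$ factors vanish. So $H^i_{\mathfrak m}(R)=0$ for $i\le2$, and $R$ is Cohen--Macaulay of dimension $3$. Consequently the minimal resolution of $R$ has length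 $r+1-3=c$, the modules $\operatorname{Ext}^i_S(R,S)$ vanish for $i\ne c$, and applying $\operatorname{Hom}_S(-,S(-r-1))$ to the resolution gives the minimal resolution of $\omega_R=\operatorname{Ext}^c_S(R,S(-r-1))$. By local duality and Serre duality, $(\omega_R)_m=H^2(X,L^{-m})^*=A_m$, with the natural module structure. A summand $S(-p-q)$ in position $p$ becomes a summand $S(p+q-r-1)$ in position $j=c-p$, generated in degree $r+1-p-q=j+3-q$. Hence
\[
\beta_{p,p+q}=\dim\operatorname{Tor}_j^S(\omega_R,k)_{j+3-q},\qquad j=c-p .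
\]
Since $A_m=0$ for $m\le0$, the Koszul term $\bigwedge^jV\otimes A_{3-q}$ vanishes for $q\ge3$, which completes (a). For $q=2$ the incoming term $\bigwedge^{j+1}V\otimes A_0$ vanishes, which gives (b).

For (c), use $\sum t^m=\frac1{1-t}$, $\sum mt^m=\frac t{(1-t)^2}$ and $\sum m^2t^m=\frac{t(1+t)}{(1-t)^3}$. The Hilbert series $\sum_m(dm+1)(Nm+1)t^m$ of $R$ has denominator $(1-t)^3$ and numerator
\[
(1-t)^2+(d+N)\,t(1-t)+dN\,t(1+t)=1+ct+gt^2 ,
\]
because $c=dN+d+N-2$. The resolution gives the same series as $\sum_{p,q}(-1)^p\beta_{p,p+q}t^{p+q}/(1-t)^{r+1}$, so $\sum_{p,q}(-1)^p\beta_{p,p+q}t^{p+q}=(1+ct+gt^2)(1-t)^c$. By (a) the coefficient of $t^{p+1}$ on the left is $(-1)^p(\beta_{p,p+1}-\beta_{p-1,p+1})$, and $\beta_{p-1,p+1}=h_{c+1-p}$ by (b). On the right it is $(-1)^p$ times the right side of \eqref{eq:euler}.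
\end{proof}

Relation \eqref{eq:euler} determines the first row from the second, but it gives no upper bound for either. Some cycles can be written down at once.

\begin{lemma}\label{lem:cycles}
$h_j\neq0$ for $0\le j\le g-1$.
\end{lemma}

\begin{proof}
Let $\gamma_0,\dots,\gamma_j\in A_1$ be linearly independent, let $0\ne\phi\in T_2\otimes T_2$, and put $v_u=\phi\gamma_u\in V$. The $v_u$ are linearly independent, so $z=\sum_u(-1)^u\,v_0\wedge\dots\widehat{v_u}\dots\wedge v_j\otimes\gamma_u$ is nonzero. For $u<u'$, the wedge omitting $v_u$ and $v_{u'}$ occurs twice in $\partial z$, with coefficients $(-1)^{u}(-1)^{u'-1}v_{u'}\gamma_u$ and $(-1)^{u'}(-1)^{u}v_u\gamma_{u'}$. Both products equal $\phi\gamma_u\gamma_{u'}$, so $\partial z=0$.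
\end{proof}

\subsection*{Contractions and leading coefficients}
For a vector space $Y$ and $\xi\in Y^*$, the \emph{contraction} $\iota_\xi$ on $\bigwedge Y$ is $y_1\wedge\dots\wedge y_j\mapsto\sum_u(-1)^{u-1}\xi(y_u)\,y_1\wedge\dots\widehat{y_u}\dots\wedge y_j$. Contractions anticommute. If $(y_a)$ is a basis with dual basis $(y_a^*)$ and $y_I$ is the wedge of the $y_a$, $a\in I$, then $\iota_{y_a^*}y_I=\pm y_{I\setminus a}$ for $a\in I$ and $0$ for $a\notin I$. For a basis $(v_a)$ of $V$ we have $\partial=\sum_a\iota_{v_a^*}\otimes v_a$, so every $\iota_\xi$ anticommutes with $\partial$ and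
\begin{equation}\label{eq:contract}
\iota_\xi Z_{j+1}\subset Z_j\qquad(\xi\in V^*).
\end{equation}
This is what links different entries of the row. To extract inequalities between dimensions from it, we replace subspaces by their leading coefficients.

Let $Y=\bigoplus_{\nu}Y_\nu$ be a direct sum over a finite totally ordered set, let $Y_{\le\nu}=\bigoplus_{\nu'\le\nu}Y_{\nu'}$, and let $P\subset Y$ be a subspace. The \emph{space of leading coefficients} $\operatorname{Lead}_\nu(P)\subset Y_\nu$ is the image of $P\cap Y_{\le\nu}$ under the projection to $Y_\nu$. The kernel of this projection is $P\cap Y_{<\nu}$, so by induction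
\begin{equation}\label{eq:lead}
\dim(P\cap Y_{\le\nu})=\sum_{\nu'\le\nu}\dim\operatorname{Lead}_{\nu'}(P).
\end{equation}
We order finite sets $I$ of positive integers by the weight $\sum_{a\in I}2^a$. Distinct sets have distinct weights, and
\begin{equation}\label{eq:order}
I'\le I,\quad a\in I\cap I'\qquad\text{implies}\qquad I'\setminus a\le I\setminus a .
\end{equation}

\begin{lemma}\label{lem:average}
Let $\varphi$ be a real function on the subsets of $\{1,\dots,m\}$ with $\varphi(I)\le\varphi(I\setminus a)$ whenever $a\in I$. Then $\binom mu^{-1}\sum_{|I|=u}\varphi(I)$ is nonincreasing in $u$ for $0\le u\le m$.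
\end{lemma}

\begin{proof}
Sum the inequality over all pairs $(I,a)$ with $|I|=u+1$, $a\in I$. Each $(u+1)$-subset occurs $u+1$ times on the left and each $u$-subset occurs $m-u$ times on the right, and $(u+1)\binom m{u+1}=(m-u)\binom mu$.
\end{proof}

The simplest use of these tools is a model for the two later ones.

\begin{corollary}\label{cor:monotone}
The ratio $h_j/\binom{r+1}j$ is nonincreasing in $j$ for $0\le j\le r+1$.
\end{corollary}

\begin{proof}
Decompose $\bigwedge^jV\otimes A_1=\bigoplus_{|I|=j}v_I\otimes A_1$ and let $Q_I=\operatorname{Lead}_I(Z_{|I|})\subset A_1$, so that $h_j=\sum_{|I|=j}\dim Q_I$ by \eqref{eq:lead}. Let $z=\sum_{I'\le I}v_{I'}\otimes\gamma_{I'}$ be a cycle and let $a\in I$. Then $\iota_{v_a^*}z=\sum\pm v_{I'\setminus a}\otimes\gamma_{I'}$, summed over the $I'\le I$ that contain $a$, is a cycle by \eqref{eq:contract}; by \eqref{eq:order} it involves only indices $\le I\setminus a$, and its component at $I\setminus a$ is $\pm\gamma_I$. Thus $Q_I\subset Q_{I\setminus a}$, and Lemma~\ref{lem:average}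 applies to $\varphi(I)=\dim Q_I$.
\end{proof}

This is compatible with $h_j$ being a constant multiple of $\binom{r+1}j$, which is bell-shaped. Strict decay has to come from the geometry of $X$.

\section{Bundles on the second factor}\label{sec:bundles}

Since $d$ is fixed and $N$ is large, we treat the two factors differently: we spread the Koszul map out over the second factor $B=\mathbb{P}^1$, so that over each point of $B$ there remains a Koszul map of the first factor, whose size does not depend on $N$.

\subsection*{Cycles on the first factor}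
For $e\ge1$ let $\mathcal{M}_e$ be the kernel of the evaluation map $T_e\otimes\mathcal{O}_{\mathbb{P}^1}\to\mathcal{O}(e)$. Consider the map
\begin{equation}\label{eq:kernelbundle}
T_{e-1}\otimes\mathcal{O}(-1)\to T_e\otimes\mathcal{O},\qquad\text{given by}\quad f\mapsto yf\otimes x-xf\otimes y\in T_e\otimes H^0(\mathcal{O}(1)).
\end{equation}
In the fiber at a point $(x_0:y_0)$ it sends $f$ to $(x_0y-y_0x)f$, so it is injective with image the forms that vanish at the point. Hence \eqref{eq:kernelbundle} is an isomorphism onto $\mathcal{M}_e$.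

Let $\delta_i:\bigwedge^iU\otimes T_{d-2}\to\bigwedge^{i-1}U\otimes T_{2d-2}$ be the Koszul map, $C_i=\ker\delta_i$, $C=\bigoplus_iC_i$, $D_i=\dim C_i$ and $D=\dim C$. As in \eqref{eq:contract}, $\iota_\xi C_i\subset C_{i-1}$ for $\xi\in U^*$. For a point $\zeta\in\mathbb{P}^1(k)$ with a chosen representative $(x_0,y_0)$, let $\operatorname{ev}_\zeta\in U^*$ and $\operatorname{ev}'_\zeta\in T_{d-1}^*$ be evaluation at $(x_0,y_0)$, and let $\ell_\zeta=y_0x-x_0y$, a nonzero linear form vanishing exactly at $\zeta$.

\begin{lemma}\label{lem:C}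
There are isomorphisms $C_i\cong\bigwedge^iT_{d-1}\otimes T_{d-2-i}$ under which contraction by $\operatorname{ev}_\zeta$ is $\omega\otimes\gamma\mapsto\iota_{\operatorname{ev}'_\zeta}\omega\otimes\ell_\zeta\gamma$. In particular $C_i=0$ for $i\ge d-1$, and
\[
D_i=(d-1-i)\binom di\qquad(0\le i\le d-2).
\]
\end{lemma}

\begin{proof}
The map $\delta_i$ is obtained from the sheaf map $\bigwedge^iU\otimes\mathcal{O}\to\bigwedge^{i-1}U\otimes\mathcal{O}(d)$, contraction with evaluation, by twisting by $d-2$ and taking sections. Locally, choose a frame of $U\otimes\mathcal{O}$ consisting of a frame of $\mathcal{M}_d$ and one section $u$ that generates $\mathcal{O}(d)$. The map is then $\iota_{u^*}$, whose kernel is spanned by the wedges that do not contain $u$; so the kernel is $\bigwedge^i\mathcal{M}_d\cong\bigwedge^iT_{d-1}\otimes\mathcal{O}(-i)$. As $H^0$ is left exact, $C_i=H^0(\bigwedge^i\mathcal{M}_d(d-2))=\bigwedge^iT_{d-1}\otimes T_{d-2-i}$. Applying $\operatorname{ev}_\zeta$ to the first factor in \eqref{eq:kernelbundle} gives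 $f(x_0,y_0)\,(y_0x-x_0y)$, so the restriction of $\operatorname{ev}_\zeta$ to $\mathcal{M}_d=T_{d-1}\otimes\mathcal{O}(-1)$ is $\operatorname{ev}'_\zeta\otimes\ell_\zeta$. Contracting with it gives the formula.
\end{proof}

\subsection*{The bundles $E_j$}
On $B$, evaluation $\epsilon:V\otimes\mathcal{O}_B\to U\otimes\mathcal{O}_B(N)$ is surjective with kernel $\mathcal{F}=U\otimes\mathcal{M}_N\cong U\otimes T_{N-1}\otimes\mathcal{O}_B(-1)$, of rank $(d+1)N=n$. Let
\[
E_j=\ker\bigl(\partial:\textstyle\bigwedge^jV\otimes T_{d-2}\otimes\mathcal{O}_B(N-2)\to\bigwedge^{j-1}V\otimes T_{2d-2}\otimes\mathcal{O}_B(2N-2)\bigr),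
\]
where $\partial$ is the Koszul map formed with $\epsilon$ and the multiplication $U\otimes T_{d-2}\to T_{2d-2}$. On global sections $\partial$ is the map that defines $Z_j$, so $H^0(B,E_j)=Z_j$. Let $\operatorname{Fil}_i\subset\bigwedge^jV\otimes\mathcal{O}_B$ be the image of $\bigwedge^{j-i}\mathcal{F}\otimes\bigwedge^iV$, spanned by wedges with at most $i$ factors outside $\mathcal{F}$. This is an increasing filtration by subbundles, with $\operatorname{Fil}_i/\operatorname{Fil}_{i-1}=\bigwedge^{j-i}\mathcal{F}\otimes\bigwedge^iU\otimes\mathcal{O}_B(iN)$ canonically. We write $\operatorname{Fil}_i$ also for its tensor product with $T_{d-2}\otimes\mathcal{O}_B(N-2)$, and for a subsheaf $\mathcal{G}\subset E_j$ we put $\operatorname{gr}_i\mathcal{G}=(\mathcal{G}\cap\operatorname{Fil}_i)/(\mathcal{G}\cap\operatorname{Fil}_{i-1})$.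

\begin{proposition}\label{prop:graded}
The sheaf $E_j$ is a vector bundle, $\operatorname{gr}_iE_j=0$ unless $0\le i\le d-2$, and in that range $\operatorname{gr}_iE_j$ is a direct sum of $D_i\binom n{j-i}$ copies of $\mathcal{O}_B(t_i)$, where
\[
t_i=t_i(j)=(i+1)N-2-j+i .
\]
\end{proposition}

\begin{proof}
Let $B'\subset B$ be an affine line. Over $B'$ we trivialize $\mathcal{O}_B(1)$ and split the surjection $\epsilon$, so that $V\otimes\mathcal{O}=\mathcal{F}\oplus U\otimes\mathcal{O}$ with $\epsilon$ the second projection. Then $\bigwedge^jV\otimes\mathcal{O}=\bigoplus_i\bigwedge^{j-i}\mathcal{F}\otimes\bigwedge^iU$, and $\operatorname{Fil}_i$ is the sum of the summands of index $\le i$. Since $\epsilon$ kills $\mathcal{F}$, the map $\partial$ acts on $\bigwedge^{j-i}\mathcal{F}\otimes\bigwedge^iU\otimes T_{d-2}$ as $(-1)^{j-i}\operatorname{id}\otimes\delta_i$, with values in the summand $\bigwedge^{j-i}\mathcal{F}\otimes\bigwedge^{i-1}U\otimes T_{2d-2}$ of the target. Therefore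
\begin{equation}\label{eq:localsplit}
E_j|_{B'}=\bigoplus_{i=0}^{d-2}\textstyle\bigwedge^{j-i}\mathcal{F}|_{B'}\otimes C_i ,
\end{equation}
compatibly with the filtration. Globally, $\operatorname{gr}_iE_j$ is a subsheaf of $\bigwedge^{j-i}\mathcal{F}\otimes\bigwedge^iU\otimes T_{d-2}\otimes\mathcal{O}_B(iN+N-2)$, and by \eqref{eq:localsplit} it agrees on each $B'$ with the subsheaf $\bigwedge^{j-i}\mathcal{F}\otimes C_i\otimes\mathcal{O}_B(iN+N-2)$. Finally $\bigwedge^{j-i}\mathcal{F}$ is a sum of $\binom n{j-i}$ copies of $\mathcal{O}_B(-(j-i))$.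
\end{proof}

\begin{example}\label{ex:d2}
Let $d=2$. Then $C=C_0=k$, $n=c=3N$, and $E_j$ is a sum of $\binom{3N}j$ copies of $\mathcal{O}_B(N-2-j)$. Hence
\[
\beta_{3N-j,\,3N-j+2}=\binom{3N}{j}\max\{N-1-j,0\},
\]
in agreement with $\Phi(\theta)=1-3\theta$.
\end{example}

\begin{corollary}\label{cor:support}
$\beta_{p,p+2}=0$ for $p\le2N+1$, and $\beta_{p,p+2}\ne0$ for $2N+2d-2\le p\le r-2$.
\end{corollary}

\begin{proof}
Let $j=c-p$. If $p\le 2N+1$, then $j\ge(d-1)N+d-3$, so $t_i\leq t_{d-2}\le-1$ for all $i$; no graded piece of $E_j$ has sections, and $h_j=0$. The second range is $0\le j\le c-2N-2d+2=g-1$, where Lemma~\ref{lem:cycles} applies.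
\end{proof}

\subsection*{The Euler characteristic}
Since $\chi(\mathcal{O}_B(t))=t+1$, we have $\chi(E_j)=\sum_i(t_i+1)D_i\binom n{j-i}$. To normalize this, write $\theta=j/n$, $\tau=\theta/(1-\theta)$, and for $0\le i\le d-2$ put
\[
\alpha_i(j)=\frac{t_i(j)+1}{N}\cdot\frac{\binom n{j-i}}{\binom nj},\qquad \lambda_i(\theta)=i+1-(d+1)\theta .
\]

\begin{lemma}\label{lem:chi}
Uniformly for $\theta=j/n$ in compact subsets of $(0,1)$ we have $\alpha_i(j)=\lambda_i(\theta)\tau^i+O(1/N)$. Moreover
\[
\sum_{i=0}^{d-2}\lambda_i(\theta)\,\tau^iD_i=\Phi(\theta),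
\]
and therefore $\chi(E_j)=N\binom nj\bigl(\Phi(\theta)+O(1/N)\bigr)$.
\end{lemma}

\begin{proof}
We have $(t_i+1)/N=\lambda_i(\theta)+(i-1)/N$ and $\binom n{j-i}/\binom nj=\prod_{l=0}^{i-1}\frac{j-l}{n-j+l+1}=\tau^i+O(1/N)$. For the identity, let $\pi_i=\binom di\theta^i(1-\theta)^{d-i}$, so that $(1-\theta)^d\tau^iD_i=(d-1-i)\pi_i$. With $y_i=i-d\theta$, the binomial distribution satisfies $\sum_{i=0}^d\pi_i=1$, $\sum\pi_iy_i=0$ and $\sum\pi_iy_i^2=d\theta(1-\theta)$. Since $d-1-i=d(1-\theta)-1-y_i$ and $\lambda_i=1-\theta+y_i$,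
\[
\sum_{i=0}^d(d-1-i)\lambda_i\pi_i=\bigl(d(1-\theta)-1\bigr)(1-\theta)-d\theta(1-\theta)=(1-\theta)(d-1-2d\theta).
\]
The term $i=d-1$ is $0$ and the term $i=d$ is $-(d+1)(1-\theta)\theta^d$. So the sum over $i\le d-2$ is $(1-\theta)\Psi(\theta)$, and we divide by $(1-\theta)^d$.
\end{proof}

The degrees $t_i$ increase with $i$ in steps of $N+1$, and the pieces of low degree are the subbundles. For $\frac1{d+1}<\theta<\frac{d-1}{d+1}$ and large $N$, the bottom piece has negative degree and the top piece positive degree. The bound $h_j\le\sum_ih^0(\operatorname{gr}_iE_j)$ discards the negative terms of $\chi(E_j)$ and is of order $N\binom nj$ on this whole range. We need an upper bound that keeps the negative terms.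

\section{The subsheaf generated by the cycles}\label{sec:densities}

A globally generated bundle on $\mathbb{P}^1$ has $h^0=\chi$, so for it the negative terms do count. Let $\mathcal{P}_j\subset E_j$ be the image of $Z_j\otimes\mathcal{O}_B\to E_j$, and let $p_{i,j}=\operatorname{rank}\operatorname{gr}_i\mathcal{P}_j$.

\begin{lemma}\label{lem:degree}
$\displaystyle\sum_{i=0}^{d-2}p_{i,j}\le h_j\le\sum_{i=0}^{d-2}\bigl(t_i(j)+1\bigr)\,p_{i,j}$.
\end{lemma}

\begin{proof}
Recall that a subsheaf of a vector bundle on $\mathbb{P}^1$ is torsion-free, hence locally free, and that every vector bundle on $\mathbb{P}^1$ is a direct sum of line bundles. From $Z_j\subset H^0(\mathcal{P}_j)\subset H^0(E_j)=Z_j$ we get $h^0(\mathcal{P}_j)=h_j$. As $\mathcal{P}_j$ is globally generated, its summands have degree $\ge0$, so $h_j=\deg\mathcal{P}_j+\operatorname{rank}\mathcal{P}_j\ge\operatorname{rank}\mathcal{P}_j=\sum_ip_{i,j}$. Each summand of $\operatorname{gr}_i\mathcal{P}_j\subset\operatorname{gr}_iE_j$ has a nonzero map to $\mathcal{O}_B(t_i)$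 and so has degree $\le t_i$. Degree is additive, so $\deg\mathcal{P}_j\le\sum_it_ip_{i,j}$.
\end{proof}

The problem is now to control the ranks $p_{i,j}$. For $0\le u\le n$ and $0\le i\le d-2$ define
\begin{equation}\label{eq:G}
G_i(u)=p_{i,u+i}\Big/\binom nu\in[0,D_i],\qquad G(u)=\sum_{i=0}^{d-2}G_i(u)\in[0,D].
\end{equation}
By Proposition~\ref{prop:graded}, $G_i(u)/D_i$ is the fraction of the rank of $\operatorname{gr}_iE_{u+i}$ that is filled by $\operatorname{gr}_i\mathcal{P}_{u+i}$; we call it a \emph{density}. Ranks can be computed at the generic point of $B$, where the filtration splits and \eqref{eq:contract} becomes a statement of linear algebra. Two kinds of contraction appear: those along $\mathcal{F}$ lower $u$ and fix $i$, those along $U$ fix $u$ and lower $i$.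

Let $\mathbb{K}=k(B)$. The subscript $\mathbb{K}$ denotes the stalk of a sheaf at the generic point, or the extension of scalars of a $k$-vector space. Passing to the stalk is exact, commutes with intersections of subsheaves, and turns rank into dimension. A \emph{submodule} of $C_{\mathbb{K}}$ is a graded subspace $C'=\bigoplus_iC'_i$ with $\iota_\xi C'_i\subset C'_{i-1}$ for all $\xi\in U^*_{\mathbb{K}}$.

\begin{proposition}\label{prop:family}
There are submodules $C^I\subset C_{\mathbb{K}}$, indexed by the subsets $I\subset\{1,\dots,n\}$, such that $C^I\subset C^{I\setminus a}$ for $a\in I$ and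
\[
G_i(u)=\binom nu^{-1}\sum_{|I|=u}\dim C^I_i .
\]
\end{proposition}

\begin{proof}
Take the splitting of \eqref{eq:localsplit} at the generic point: $V_{\mathbb{K}}=\mathcal{F}_{\mathbb{K}}\oplus U_{\mathbb{K}}$, and for a basis $f_1,\dots,f_n$ of $\mathcal{F}_{\mathbb{K}}$,
\[
(E_j)_{\mathbb{K}}=\bigoplus_{(i,I):\ |I|=j-i}f_I\otimes (C_i)_{\mathbb{K}}\ \subset\ \textstyle\bigwedge^jV_{\mathbb{K}}\otimes T_{d-2}.
\]
The space $P_j=(\mathcal{P}_j)_{\mathbb{K}}$ is the $\mathbb{K}$-span of $Z_j$. For $\xi\in V^*$ the map $\iota_\xi$ is $\mathcal{O}_B$-linear and sends $Z_{j+1}$ into $Z_j$, hence $P_{j+1}$ into $P_j$; by linearity in $\xi$ the same holds for all $\xi\in V_{\mathbb{K}}^*=\mathcal{F}_{\mathbb{K}}^*\oplus U_{\mathbb{K}}^*$.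

Order the pairs $(i,I)$ lexicographically, first by $i$ and then by the weight of $I$, and let $C^I_i=\operatorname{Lead}_{(i,I)}(P_{|I|+i})\subset(C_i)_{\mathbb{K}}$. Since $\operatorname{Fil}_i$ is the sum of the summands with first index $\le i$, it is an initial segment for this order, and \eqref{eq:lead} gives $p_{i,j}=\dim(P_j\cap\operatorname{Fil}_i)-\dim(P_j\cap\operatorname{Fil}_{i-1})=\sum_{|I|=j-i}\dim C_i^I$. This is the formula for $G_i$.

Let $z=\sum_{(i',I')\le(i,I)}f_{I'}\otimes\kappa_{i',I'}\in P_{|I|+i}$. For $a\in I$, contraction with $f_a^*$ (zero on $U_{\mathbb{K}}$) gives $\sum\pm f_{I'\setminus a}\otimes\kappa_{i',I'}$ over the terms with $a\in I'$. By \eqref{eq:order} its indices are $\le(i,I\setminus a)$, and the component there is $\pm\kappa_{i,I}$; so $C_i^I\subset C_i^{I\setminus a}$. For $\xi\in U_{\mathbb{K}}^*$ (zero on $\mathcal{F}_{\mathbb{K}}$), contraction gives $\sum(-1)^{|I'|}f_{I'}\otimes\iota_\xi\kappa_{i',I'}$. Its indices are $(i'-1,I')\le(i-1,I)$, and the component at $(i-1,I)$ is $\pm\iota_\xi\kappa_{i,I}$;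 so $\iota_\xi C_i^I\subset C_{i-1}^I$.
\end{proof}

\begin{corollary}\label{cor:compare}
Each $G_i(u)$, and hence $G(u)$, is nonincreasing in $u$. For $d-2\le j\le n$ and $j^-=j-d+2$,
\[
G(j)\,\min_{0\le i\le d-2}\binom n{j-i}\ \le\ h_j\ \le\ dN\,G(j^-)\,\max_{0\le i\le d-2}\binom n{j-i}.
\]
\end{corollary}

\begin{proof}
Monotonicity is Lemma~\ref{lem:average} for $\varphi(I)=\dim C_i^I$. It gives $G_i(j)\le G_i(j-i)\le G_i(j^-)$. Insert $p_{i,j}=\binom n{j-i}G_i(j-i)$ in Lemma~\ref{lem:degree} and use $t_i+1\le(d-1)N+d-3\le dN$.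
\end{proof}

Up to a factor $O(N)$ and a bounded shift, $h_j/\binom nj$ is thus measured by $G(j)$, and the task is to show that $G$ decays geometrically where $\Phi<0$.

\section{The case $d=3$}\label{sec:d3}

Here the mechanism can be seen in full. We have $n=4N$, and Lemma~\ref{lem:C} gives $C_0=T_1$ and $C_1=T_2$, so $D_0=2$ and $D_1=3$; contraction by $\operatorname{ev}_\zeta$ sends a quadratic form $f\in C_1$ to $f(\zeta)\ell_\zeta\in C_0$. The bundle $E_j$ is an extension
\[
0\to\mathcal{O}_B(N-2-j)^{\oplus2\binom nj}\to E_j\to\mathcal{O}_B(2N-1-j)^{\oplus3\binom n{j-1}}\to0 .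
\]
Let $N\le j<2N$, so that the subbundle has no sections and the quotient does.

Let $C'\subset C_{\mathbb{K}}$ be a submodule with $C'_1\ne0$. A nonzero $f\in C_1'$ vanishes at no more than two points, so there are distinct $\zeta,\zeta'\in\mathbb{P}^1(k)$ where it does not vanish. Then $C_0'$ contains $\ell_\zeta$ and $\ell_{\zeta'}$ and is all of $(T_1)_{\mathbb{K}}$. Hence $\dim C_1'/3\le\dim C'_0/2$ for every submodule, and averaging over the $C^I$ gives $G_1(u)\le\frac32G_0(u)$: the bottom piece is filled at least as densely as the top one. Lemma~\ref{lem:degree} now reads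
\[
0\le h_j\le-(j+1-N)\binom njG_0(j)+(2N-j)\binom n{j-1}\cdot\frac32\,G_0(j-1),
\]
that is,
\[
G_0(j)\le\rho_j\,G_0(j-1),\qquad\rho_j=\frac{3(2N-j)\,j}{2(j+1-N)(4N-j+1)} .
\]
For $j/n\to\theta\in(\frac14,\frac12)$ the factor $\rho_j$ tends to $\frac{3\theta(1-2\theta)}{(4\theta-1)(1-\theta)}$, which is less than $1$ exactly when $2\theta^2+2\theta-1>0$, that is, when $\theta>\frac{\sqrt3-1}2=\theta_*$. Beyond $\theta_*$ the density $G_0$, and with it $G\le\frac52G_0$, loses a fixed factor at every step, although $h_j\neq 0$ for all $j\le g-1=2N-3$.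

For general $d$ two things are needed. The comparison of densities must be proved for all $i$, which is done in the next section. And the upper bound of Lemma~\ref{lem:degree} has several terms of each sign, evaluated at different arguments $j-i$; Section~\ref{sec:decay} handles the signs by a rearrangement inequality and charges the shifts to the decrease of $G$.

\section{Submodules of $C$}\label{sec:submodules}

\begin{proposition}\label{prop:submodule}
If $C'\subset C_{\mathbb{K}}$ is a submodule, then $\dim C'_i/D_i$ is nonincreasing in $i$ for $0\le i\le d-2$. Consequently, for each $u$, the density $G_i(u)/D_i\in[0,1]$ is nonincreasing in $i$.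
\end{proposition}

The argument of Corollary~\ref{cor:monotone} would only show that $\dim C'_i/\binom di$ is nonincreasing, and $D_i=(d-1-i)\binom di$ asks for an extra factor $\frac{d-1-i}{d-i}$ at each step. The gain comes from the linear form $\ell_\zeta$ in Lemma~\ref{lem:C}: a contracted coefficient vanishes at $\zeta$, and a large space of binary forms has few common zeros. No better monotonicity can hold, since equality occurs for $C'=C_{\mathbb{K}}$.

\begin{proof}
All spaces are taken over $\mathbb{K}$. Choose distinct points $\zeta_1,\dots,\zeta_d\in\mathbb{P}^1(k)$ and put $\ell_a=\ell_{\zeta_a}$. A form of degree $d-1$ that vanishes at $d$ points is zero, so the $\operatorname{ev}'_{\zeta_a}$ form a basis of $T_{d-1}^*$; let $e_1,\dots,e_d$ be the dual basis of $T_{d-1}$. By Lemma~\ref{lem:C}, $C_i=\bigoplus_{|J|=i}e_J\otimes T_{d-2-i}$, and contraction by $\operatorname{ev}_{\zeta_a}$ sends $e_J\otimes\gamma$ to $\pm e_{J\setminus a}\otimes\ell_a\gamma$ if $a\in J$ and to $0$ otherwise. Let $Q_J=\operatorname{Lead}_J(C'_{|J|})\subset T_{d-2-|J|}$,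 so that $\dim C'_i=\sum_{|J|=i}\dim Q_J$. If $\sum_{J'\le J}e_{J'}\otimes\gamma_{J'}\in C'_{|J|}$ and $a\in J$, its contraction lies in $C'$, has indices $\le J\setminus a$ by \eqref{eq:order}, and has component $\pm\ell_a\gamma_J$ at $J\setminus a$. Thus $\ell_aQ_J\subset Q_{J\setminus a}$.

Fix $1\le i\le d-2$ and $J$ with $|J|=i-1$. Put $b=d-i\geq 2$. Then $Q_J\subset T_{b-1}$, so $\mu=\dim Q_J\le b$, and there are $b+1$ indices $a\notin J$. We claim that
\begin{equation}\label{eq:claim}
\sum_{a\notin J}\dim Q_{J\cup a}\le\frac{(b+1)(b-1)}{b}\,\mu .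
\end{equation}
Multiplication by $\ell_a$ embeds $Q_{J\cup a}$ in $\{\gamma\in Q_J:\gamma(\zeta_a)=0\}$. If $\mu=0$ both sides of \eqref{eq:claim} vanish. Let $\mu\ge1$. The subspace has dimension $\mu$ if $\zeta_a$ is a common zero of $Q_J$ and $\mu-1$ otherwise. If $Q_J$ has $w$ common zeros among the $\zeta_a$, then every element is divisible by the product of the $w$ corresponding forms $\ell_a$, so $\mu\le\dim T_{b-1-w}=b-w$ and $w\le b-\mu$. The left side of \eqref{eq:claim} is therefore at most $(b+1)(\mu-1)+b-\mu=b\mu-1$, and $b\mu-1\le(b-\frac1b)\mu$ because $\mu\le b$.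

Summing \eqref{eq:claim} over $J$, each $i$-subset occurs $i$ times on the left, so $i\dim C'_i\le\frac{(b+1)(b-1)}b\dim C'_{i-1}$. Since $i\binom di=(b+1)\binom d{i-1}$, we have $iD_i=(b-1)(b+1)\binom d{i-1}=\frac{(b+1)(b-1)}{b}D_{i-1}$, and division gives the first assertion. The second follows by averaging over the $C^I$ with $|I|=u$, by Proposition~\ref{prop:family}.
\end{proof}

\section{The key inequality and geometric decay}\label{sec:decay}

If all densities in the upper bound of Lemma~\ref{lem:degree} were equal to one number $\bar\kappa$, the bound would be $\bar\kappa\,\chi(E_j)$. Densities that decrease in $i$ put more weight on the low degrees and can only make the bound smaller. This is the weighted Chebyshev inequality: if $w_i>0$, the $\lambda_i$ are nondecreasing and the $\kappa_i$ are nonincreasing, then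
\begin{equation}\label{eq:cheb}
\Bigl(\sum_iw_i\Bigr)\Bigl(\sum_iw_i\lambda_i\kappa_i\Bigr)\le\Bigl(\sum_iw_i\lambda_i\Bigr)\Bigl(\sum_iw_i\kappa_i\Bigr),
\end{equation}
as one sees by expanding $\sum_{i,l}w_iw_l(\lambda_i-\lambda_l)(\kappa_i-\kappa_l)\le0$. Proposition~\ref{prop:submodule} compares densities at a common argument $u$, while Lemma~\ref{lem:degree} involves $G_i(j-i)$. We move all arguments to $j^-=j-d+2$; the cost is controlled by
\[
\Delta_j=G(j^-)-G(j)\ge0 .
\]

\begin{proposition}\label{prop:key}
Let $\Theta\subset(0,1)$ be compact. There are constants $\Lambda,\mu>0$ and $N_0$ such that for all $N\ge N_0$ and all integers $j$ with $\theta=j/n\in\Theta$ there is a number $\bar\kappa_j$ with $\mu\,G(j^-)\le\bar\kappa_j\le1$ and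
\begin{equation}\label{eq:key}
\frac{h_j}{N\binom nj}\le\Phi(\theta)\,\bar\kappa_j+\Lambda\Delta_j+\frac\Lambda N\,G(j^-).
\end{equation}
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:chi} there is $\Lambda$ with $|\alpha_i(j)|\le\Lambda$ and $|\alpha_i(j)-\lambda_i\tau^i|\le\Lambda/N$ for all $i$ and $N\ge N_0$. By Lemma~\ref{lem:degree} and \eqref{eq:G}, the left side of \eqref{eq:key} is at most $\sum_i\alpha_i(j)G_i(j-i)$. By monotonicity $0\le G_i(j^-)-G_i(j-i)\le G_i(j^-)-G_i(j)$, and these bounds add up to $\Delta_j$. Hence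
\[
\sum_i\alpha_i(j)\,G_i(j-i)\le\sum_i\lambda_i\tau^iG_i(j^-)+\Lambda\Delta_j+\frac\Lambda NG(j^-).
\]
Put $w_i=\tau^iD_i>0$ and $\kappa_i=G_i(j^-)/D_i\in[0,1]$. The $\lambda_i$ increase with $i$, the $\kappa_i$ are nonincreasing by Proposition~\ref{prop:submodule}, and $\sum_iw_i\lambda_i=\Phi(\theta)$ by Lemma~\ref{lem:chi}. So \eqref{eq:cheb} gives
\[
\sum_i\lambda_i\tau^iG_i(j^-)=\sum_iw_i\lambda_i\kappa_i\le\Phi(\theta)\,\bar\kappa_j,\qquad\bar\kappa_j=\frac{\sum_iw_i\kappa_i}{\sum_iw_i}=\frac{\sum_i\tau^iG_i(j^-)}{\sum_i\tau^iD_i}.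
\]
As a weighted average of the $\kappa_i$, $\bar\kappa_j\le1$. The numerator is at least $\min(1,\tau^{d-2})G(j^-)$ and the denominator at most $\max(1,\tau^{d-2})D$, so we may take for $\mu$ the minimum of $\min(\tau,\tau^{-1})^{d-2}/D$ on $\Theta$.
\end{proof}

Where $\Phi<0$, the trivial inequality $h_j\ge0$ forces the error term $\Delta_j$ to be a fixed fraction of $G(j^-)$.

\begin{lemma}\label{lem:decay}
Let $[\theta_0,\theta_1]\subset(\theta_*,1)$. There are $\varepsilon\in(0,1)$ and $N_1$ such that for $N\ge N_1$ and integers $u\le u'$ in $[\theta_0n,\theta_1n]$,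
\[
G(u')\le(1-\varepsilon)^{\lfloor(u'-u)/d\rfloor}\,G(u).
\]
\end{lemma}

\begin{proof}
Let $-\phi<0$ be the maximum of $\Phi$ on $[\theta_0,\theta_1]$ and let $j\in[\theta_0n,\theta_1n]$. Proposition~\ref{prop:key} gives $0\le-\phi\mu\,G(j^-)+\Lambda\Delta_j+\frac\Lambda NG(j^-)$. For $N\ge2\Lambda/(\phi\mu)$ this yields $\Delta_j\ge\varepsilon\,G(j^-)$ with $\varepsilon=\min\{\phi\mu/(2\Lambda),\frac12\}$, that is, $G(j)\le(1-\varepsilon)G(j-d+2)$. Apply this to $j=u+ld$ for $1\le l\le\lfloor(u'-u)/d\rfloor$; by monotonicity $G(u+ld)\le(1-\varepsilon)G(u+(l-1)d)$, and $G(u')\le G(u+\lfloor(u'-u)/d\rfloor d)$. (For $d=2$ one has $\Delta_j=0$, and the argument shows $G(j)=0$, as in Example~\ref{ex:d2}.)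
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proofmain}

Put $j=c-p'$ and $s=p'-p$, so that $\beta_{p',p'+2}=h_j$ and $\beta_{p,p+2}=h_{j+s}$ by Proposition~\ref{prop:duality}(b). We have $s/\sqrt r\to(a'-a)/2$ and $r\ge3N$, so $s\ge\frac{a'-a}2\sqrt N$ for $N\gg0$. By \eqref{eq:half} we can fix $[\theta_0,\theta_1]\subset(\theta_*,1)$ with $\frac12$ in its interior. From $r=n+d$ we get $j-\frac n2=-(p'-\frac r2)+\frac d2-2$, so $j$ and $j+s$ are within $O(\sqrt n)$ of $n/2$ and lie in $[\theta_0n,\theta_1n]$ for $N\gg0$. Also $(j-i-\frac n2)/\frac{\sqrt n}2\to-a'$ for each fixed $i$, so \eqref{eq:DML} gives $\binom n{j-i}\ge\rho\binom n{\lfloor n/2\rfloor}$ for $0\le i\le d-2$ and $N\gg0$, with $\rho=\frac12e^{-a'^2/2}$. Corollary~\ref{cor:compare} gives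
\[
h_{j+s}\le dN\binom n{\lfloor n/2\rfloor}G(j+s-d+2),\qquad h_j\ge\rho\binom n{\lfloor n/2\rfloor}G(j),
\]
and Lemma~\ref{lem:decay} with $u=j$, $u'=j+s-d+2$ gives
\[
h_{j+s}\le\frac{dN}\rho\,(1-\varepsilon)^{\lfloor(s-d+2)/d\rfloor}\,h_j .
\]
The exponent is at least $\frac{a'-a}{2d}\sqrt N-2$, which absorbs the factor $N$: the inequality of the theorem holds for $N\gg0$ with any $0<\sigma<\frac{a'-a}{2d}\log\frac1{1-\varepsilon}$.

Suppose the row $q=2$ approached a normal distribution with normalizing function $F$. Take $a=-1$ and $a'=0$. Then $F\beta_{p',p'+2}\to1$ and $F\beta_{p,p+2}\to e^{-1/2}$, so $\beta_{p',p'+2}\ne0$ for $N\gg0$ and $\beta_{p,p+2}/\beta_{p',p'+2}\to e^{-1/2}$. But this ratio lies in $[0,e^{-\sigma\sqrt N}]$ and tends to $0$, a contradiction. \qed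

\section{Proof of Theorem~\ref{thm:asym}}\label{sec:proofasym}

By Proposition~\ref{prop:duality}(b), $\beta_{r-2-j,r-j}=h_j$. We shall use
\begin{equation}\label{eq:binom}
\binom{n+m}u\Big/\binom nu=\prod_{l=1}^m\frac{n+l}{n+l-u}\qquad(0\le u\le n).
\end{equation}

\subsection*{Part (2)}
Choose $\theta_*<\theta_0<\theta_1<\min\Theta$. Lemma~\ref{lem:decay} with $u=\lceil\theta_0n\rceil$, $u'=\lfloor\theta_1n\rfloor$, together with $G\le D$ and monotonicity, gives $\sigma'>0$ with $G(u'')\le De^{-\sigma'n}$ for all $u''\ge\theta_1n$ and $N\gg0$. For $j/n\in\Theta$ and $N\gg0$ we have $j^-\ge\theta_1n$ and $\binom n{j-i}=O(\binom nj)$ for $i\le d-2$. Corollary~\ref{cor:compare} gives $h_j=O(N)\binom nje^{-\sigma'n}\le e^{-\sigma n}\binom nj$ for $0<\sigma<\sigma'$ and $N\gg0$.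

\subsection*{Part (1)}
Write $\Phi^+=\max\{\Phi,0\}$ and let $j/n$ range over a compact set $\Theta\subset(0,1)$. For the lower bound, $h_j\ge0$ and $h_j=h^0(E_j)\ge\chi(E_j)=N\binom nj(\Phi(j/n)+O(1/N))$ by Lemma~\ref{lem:chi}.

For the upper bound, let $\Theta'\subset(0,1)$ be a compact interval containing $\Theta$ in its interior. Since $0\le\bar\kappa_{j'}\le1$ and $G\le D$, Proposition~\ref{prop:key} for $\Theta'$ gives
\begin{equation}\label{eq:upper}
h_{j'}\le N\binom n{j'}\bigl(\Phi^+(j'/n)+\Lambda\Delta_{j'}+O(1/N)\bigr)\qquad(j'/n\in\Theta').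
\end{equation}
The term $\Delta_{j}$ need not be small for a given $j$. But a bounded monotone function has few large drops, so $\Delta_{j'}$ is small for some $j'$ slightly to the left of $j$, and Corollary~\ref{cor:monotone} carries an upper bound from $j'$ to $j$.

Fix $\eta>0$. Each $\Delta_j$ is a sum of $d-2$ consecutive differences $G(u-1)-G(u)\ge0$, and each difference occurs in at most $d-2$ of the $\Delta_j$, so $\sum_{j=d-2}^n\Delta_j\le(d-2)D$. At most $(d-2)D/\eta$ indices have $\Delta_j>\eta$. With $\mathcal{L}=\lceil(d-2)D/\eta\rceil+1$, which does not depend on $N$, every $j$ with $j/n\in\Theta$ admits $j'\in[j-\mathcal{L},j]$ with $\Delta_{j'}\le\eta$, and $j'/n\in\Theta'$ for $N\gg0$. By Corollary~\ref{cor:monotone} and \eqref{eq:upper},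
\[
h_j\le\frac{\binom{r+1}j}{\binom{r+1}{j'}}\,h_{j'}\le\frac{\binom{r+1}j\big/\binom nj}{\binom{r+1}{j'}\big/\binom n{j'}}\cdot N\binom nj\bigl(\Phi^+(j'/n)+\Lambda\eta+O(1/N)\bigr).
\]
By \eqref{eq:binom} with $m=d+1$, the quotient equals $\prod_{l=1}^{d+1}\bigl(1+\frac{j-j'}{n+l-j}\bigr)=1+O(\mathcal{L}/N)$. As $\Phi^+$ is Lipschitz on $\Theta'$, $\Phi^+(j'/n)=\Phi^+(j/n)+O(\mathcal{L}/N)$. Therefore $h_j\le N\binom nj(\Phi^+(j/n)+2\Lambda\eta)$ for all $j/n\in\Theta$ once $N$ is large in terms of $\eta$. Since $\eta$ is arbitrary, (1) follows.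

\subsection*{Part (3)}
Let $\theta=1-p/r$ range over a compact subset of $(0,1)$ and put $j=c+1-p=\theta r-1$, so that $j/n=\theta+O(1/N)$. In \eqref{eq:euler} we have $c=(d+1)N+O(1)$, $g=(d-1)N+O(1)$,
\[
\binom c{p-1}\Big/\binom cp=\frac p{c-p+1}=\frac{1-\theta}\theta+O(1/N),\qquad\binom c{p+1}\Big/\binom cp=\frac{c-p}{p+1}=O(1).
\]
Since $d+1-(d-1)\frac{1-\theta}\theta=2d-\frac{d-1}\theta$, this gives
\[
\beta_{p,p+1}-h_j=N\binom cp\Bigl(2d-\frac{d-1}\theta+O(1/N)\Bigr).
\]
Next, $\binom cp=\binom{c}{c-p}=\binom{n+d-2}{j-1}$, and \eqref{eq:binom} with $m=d-2$, $u=j-1$ gives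
\[
\binom cp\Big/\binom nj=\prod_{l=1}^{d-2}\frac{n+l}{n+l-j+1}\cdot\frac j{n-j+1}=\theta(1-\theta)^{1-d}+O(1/N).
\]
Part (1) therefore reads $h_j=N\binom cp\bigl(\max\{\Psi(\theta)/\theta,0\}+o(1)\bigr)$. As
\begin{equation}\label{eq:branches}
\frac{\Psi(\theta)}\theta=(d+1)\theta^{d-1}-\Bigl(2d-\frac{d-1}\theta\Bigr),
\end{equation}
adding the two formulas gives the stated maximum.

Now let $(p-\frac r2)/\frac{\sqrt r}2\to a$. Then $\theta\to\frac12$. By \eqref{eq:branches} and \eqref{eq:half} the maximum at $\theta=\frac12$ is the first term, $2d-2(d-1)=2$, and the maximum is continuous in $\theta$; so $\beta_{p,p+1}\sim2N\binom cp$. Since $c=r-2$, also $(p-\frac c2)/\frac{\sqrt c}2\to a$, and \eqref{eq:DML} gives $\beta_{p,p+1}/\bigl(2N\binom c{\lfloor c/2\rfloor}\bigr)\to e^{-a^2/2}$. \qed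

\begin{remark}\label{rem:branches}
By \eqref{eq:branches} the maximum in part (3) changes branch at $\theta=\theta_*$. For $\theta>\theta_*$ the first row accounts for the right side of \eqref{eq:euler} and the second row is negligible. For $\theta<\theta_*$ the numbers $\beta_{p,p+1}$ and $\beta_{p-1,p+1}$, which count generators of the same degree, are both of order $N\binom cp$, so neither can be read off from the Hilbert series.
\end{remark}

\begin{remark}\label{rem:hyp}
The hypotheses enter as follows. Characteristic $0$ is used through the fact that $k$ is infinite, to choose the points $\zeta_a$ in Sections~\ref{sec:d3} and~\ref{sec:submodules}. For $d=1$ the proof of Proposition~\ref{prop:duality} applies unchanged and $A_1=0$, so the second row is zero; correspondingly $\Psi$ vanishes identically. That $d$ is fixed makes the number of graded pieces, the bound $D$ and the shift $j-j^-$ independent of $N$. The position of the window is used through \eqref{eq:half}, which places it where $\Phi<0$. The condition $\theta_0>\theta_*$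 in Lemma~\ref{lem:decay} cannot be dropped: on a compact interval in $(0,\theta_*)$, part (1) of Theorem~\ref{thm:asym} and Corollary~\ref{cor:compare} bound $G(j^-)$ below by a positive constant, so $G$ does not decay there.
\end{remark}

\begin{thebibliography}{1}

\bibitem{BCEGLY}
Juliette Bruce, Daniel Corey, Daniel Erman, Steve Goldstein, Robert P. Laudone, Jay Yang,
\emph{Syzygies of $\mathbb{P}^{1}\times\mathbb{P}^{1}$: data and conjectures},
arXiv:2104.14598 (2021).

\end{thebibliography}
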